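# When does a random graph stop having a two-coloring with no monochromatic copy of $F$?

## 1. A sudden transition: tests on single edges and on triangles

Color the vertices of a graph red and blue, trying to leave no triangle with three vertices of one color. In a sparse random graph this is easy, in a dense one impossible. The first guess about the transition is that it is sudden: in the right scaling there is a constant $c^*$ such that a coloring exists with probability tending to $1$ below $c^*$ and with probability tending to $0$ above it. One would make the same guess with any reasonable fixed graph $F$ in place of the triangle. Let us fix the words and test the guess.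

For a graph $G$ with at least two vertices put ${\rm d}_1(G)=\frac{|E(G)|}{|V(G)|-1}$.

**Definition (strictly 1-balanced).** A graph $F$ is strictly 1-balanced if ${\rm d}_1(F')<{\rm d}_1(F)$ for every subgraph $F'\ne F$ of $F$ with at least two vertices.

The triangle is strictly 1-balanced: ${\rm d}_1=3/2$, while an edge and a path with two edges both have ${\rm d}_1=1$. The path with two edges is not, since its single edge has the same value $1$. Two triangles sharing one vertex are not either: ${\rm d}_1=6/4$, the value of one triangle.

**Definition (copies and MinM).** A copy of $F$ in $G$ is a subgraph of $G$ isomorphic to $F$. ${\rm MinM}(G,F)$ is the minimum, over all red/blue colorings of $V(G)$, of the number of copies of $F$ all of whose vertices have the same color.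

Throughout, $F$ is strictly 1-balanced with $r$ vertices and $s>0$ edges, $d={\rm d}_1(F)=s/(r-1)$, and $\mathbb G(n,p)$ is the Erdős–Rényi random graph with
$$p=cn^{-1/d},\qquad \lambda=\frac{c^s}{\mathrm{aut}(F)} .$$
Since $p^s=c^sn^{1-r}$, the expected number of copies of $F$ is at most $\frac{n^r}{\mathrm{aut}(F)}p^s=\lambda n$, and it is asymptotic to $\lambda n$. The guess is then the conjecture of Yatin Dandi, David Gamarnik and Haodong Zhu in "Minimum Number of Monochromatic Subgraphs of a Random Graph", arXiv:2602.03774 (2026): there is $c^*=c^*(F)\in(0,\infty)$ with $\Pr[{\rm MinM}(\mathbb G(n,p),F)=0]\to1$ for $c<c^*$ and $\Pr[{\rm MinM}(\mathbb G(n,p),F)>0]\to1$ for $c>c^*$. It is not the same as a threshold for the limit of ${\rm MinM}/n$. That limit is a deterministic constant $m(F,c)$, nondecreasing in $c$, zero for small $c$ and positive for large $c$, so a threshold for it is immediate; but $m(F,c)=0$ still allows $o(n)$ monochromatic copies, and we ask for none.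

**A single edge.** Let $F=K_2$, so $r=2$, $d=1$, $p=c/n$, and take $c<1$. We ask whether $\mathbb G(n,c/n)$ has no odd cycle. The number of triangles converges in law to a Poisson variable of mean $c^3/6$, so an odd cycle exists with probability at least $1-e^{-c^3/6}-o(1)$. On the other hand, recall Harris's inequality: under a product measure two decreasing events are positively correlated, and an increasing and a decreasing event are negatively correlated. There are at most $n^l/(2l)$ possible cycles of length $l$, and "this cycle is absent" is decreasing, so for large $n$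
$$\Pr[\text{no cycle}]\ge\prod_{l\ge3}(1-p^l)^{n^l/(2l)}\ge\exp\Big(-\sum_{l\ge3}\frac{c^l}{l}\Big)=(1-c)\,e^{c+c^2/2}>0,$$
using $\log(1-x)\ge-2x$ for $0\le x\le\frac12$. For every $c\in(0,1)$ the probability of a coloring stays away from $0$ and from $1$. The guess is false for $r=2$. From now on $r\ge3$, and the proof must use this.

**Triangles.** Let $F=K_3$, $p=cn^{-2/3}$. A triangle-free class has at most two vertices in a clique, so $K_4$ can be colored (two and two) and $K_5$ cannot. The expected number of $K_5$'s is at most $n^5p^{10}=c^{10}n^{-5/3}\to0$. The small obstruction that spoiled $K_2$ is absent. This speaks for the guess, but obstructions need not be small.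

## 2. The random hypergraph behind the copies, and the three theorems

${\rm MinM}(G,F)=0$ means that the hypergraph of vertex sets of copies of $F$ in $G$ is 2-colorable. It has about $\lambda n$ edges of size $r$, so let us compare it with the following object. "Hypergraph" means a multiset of edges.

**Definition (the model $H(n,\alpha)$).** The vertex set is $[n]$. Each tuple of $[n]^r$ arrives as an independent Poisson process of rate $n^{1-r}$, and $H(n,\alpha)$ consists of the arrivals up to time $\alpha$. Equivalently, edges arrive at total rate $n$, each an independent uniform tuple of $[n]^r$. An edge is mono in $\sigma:[n]\to\{\text{red},\text{blue}\}$ if all its entries have the same color. ${\rm MinM}(H)$ is the minimum over $\sigma$ of the number of mono edges, and $H$ is satisfiable (SAT) if ${\rm MinM}(H)=0$. Put $P_n(\alpha)=\Pr[H(n,\alpha)\text{ SAT}]$.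

Entries may repeat. For $n=1$ every edge is mono, so $P_1(\alpha)=e^{-\alpha}$. For $n=2$, $r=3$, color $1$ and $2$ differently: only the tuples $(1,1,1)$ and $(2,2,2)$ do harm, each has rate $\frac14$, and $P_2(\alpha)=e^{-\alpha/2}$.

Two bounds by hand locate the transition. A fixed coloring with a fraction $a$ of red vertices makes a uniform edge mono with probability $a^r+(1-a)^r\ge2^{1-r}$, so $P_n(\alpha)\le2^ne^{-\alpha n2^{1-r}}\to0$ for $\alpha>2^{r-1}\log2$. In the other direction,
$$P_n\big(1/(3r^2)\big)\ge\tfrac12\qquad\text{for all }n. \tag{1}$$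
Indeed, let $\alpha=1/(3r^2)$. The expected number of edges with a repeated entry is at most $\alpha n\cdot r^2/n=\alpha r^2$. For $l\ge2$ consider cycles of length $l$: distinct vertices $v_1,\dots,v_l$ and distinct edges $e_i\ni v_{i-1},v_i$ (indices mod $l$). A uniform tuple contains two given vertices with probability at most $r^2/n^2$, so the expected number of such cycles is at most $n^l(\alpha n\,r^2/n^2)^l=(\alpha r^2)^l$. Altogether we expect at most $\sum_{l\ge1}3^{-l}=\frac12$ of these objects. If there are none, every edge has $r$ distinct vertices and the vertex–edge incidence graph is a forest. Color each component edge by edge, so that each new edge meets the colored part in exactly one vertex; the remaining $r-1$ vertices are free, and the edge can be made non-mono. This proves (1).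

With $\eta=\frac{r-2}{2(3r-2)}>0$ the results are as follows.

**Theorem A (the conjecture).** Let $F$ be strictly 1-balanced with $r\ge3$ vertices and $s>0$ edges. Put $c^*=(\mathrm{aut}(F)\,\alpha_r)^{1/s}\in(0,\infty)$ with $\alpha_r$ from Theorem B, and $p=cn^{-1/{\rm d}_1(F)}$. If $c<c^*$ then $\Pr[{\rm MinM}(\mathbb G(n,p),F)=0]\to1$. If $c>c^*$ then $\Pr[{\rm MinM}(\mathbb G(n,p),F)>0]\to1$.

**Theorem B.** For every $r\ge3$ there are $\alpha_n\to\alpha_r\in(0,\infty)$ and $C$ such that $\sigma_0=\inf\{\alpha: H(n,\alpha)\text{ not SAT}\}$ satisfies $\Pr[|\sigma_0-\alpha_n|>y]\le Cn^{-2\eta}y^{-2}$ for $0<y\le1$. Hence $P_n(\alpha)\to1$ for $\alpha<\alpha_r$ and $P_n(\alpha)\to0$ for $\alpha>\alpha_r$. Moreover $\alpha_r\ge\alpha_n-Cn^{-\eta}$ for large $n$.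

**Theorem C (strengthening).** With $c_n=(\mathrm{aut}(F)\alpha_n)^{1/s}\to c^*$ there is $\gamma=\gamma(F)>0$ such that for all large $n$: if $c\le c_n-n^{-\gamma}$, then $\Pr[{\rm MinM}(\mathbb G(n,p),F)=0]\ge1-n^{-\gamma}$; if $c\ge c_n+n^{-\gamma}$ (and $p\le1$), then $\Pr[{\rm MinM}(\mathbb G(n,p),F)\ge n^{\gamma}]\ge1-n^{-\gamma}$.

So the guess is right for $r\ge3$, and $c^*$ is the value of $c$ at which $\lambda=\alpha_r$. One cannot get Theorem A from Theorem B by declaring the two hypergraphs close in total variation. For triangles, the expected number of pairs of triangles sharing an edge is of order $n^4p^5=c^5n^{2/3}\to\infty$, whereas in $H(n,\alpha)$ the expected number of pairs of edges sharing two vertices is $O(1)$. Sections 7–9 deal with this; Sections 3–6 prove Theorem B.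

We write $C,C',C_1,\dots$ for constants independent of $n$ and of the parameters $k,\ell,m$ introduced below. Besides Harris's inequality, four standard facts about Poisson variables and processes are used freely: splitting a Poisson number of objects by independent marks gives independent Poisson numbers; $H(n,\alpha)$ with each edge kept independently with probability $\alpha'/\alpha$ is distributed as $H(n,\alpha')$; the expected number of arrivals having a property determined by the past and the arriving tuple is the time integral of the expected rate of such arrivals; and $\frac{d}{d\mu}\mathbb E f({\rm Poi}(\mu))=\mathbb E[f({\rm Poi}(\mu)+1)-f({\rm Poi}(\mu))]$ for bounded $f$.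

## 3. Cutting the vertex set into blocks

**Lemma 1.** $P_N(\alpha)\ge\prod_bP_{N_b}(\alpha)$ whenever $N=\sum_bN_b$ with all $N_b\ge1$.

*Proof.* Partition $[N]$ into blocks $B_b$ with $|B_b|=N_b$. A global edge is uniform in $[N]^r$. A split edge chooses block $b$ with probability $N_b/N$ and is then uniform in $B_b^r$. Let $\pi_t$ be the probability that $M$ independent edges, the first $t$ global and the others split, form a SAT hypergraph.

**Step 1: exchanging one edge, $\pi_t\ge\pi_{t-1}$.** The two models differ only in the $t$-th edge $e$. Condition on the other edges, forming $H_0$, and suppose $H_0$ is SAT (otherwise both conditional probabilities are $0$). Let $O_1,O_2,\dots$ be the classes of the equivalence relation "equal colors in all proper colorings of $H_0$". Then $H_0+e$ is not SAT iff $e$ is mono in every proper coloring of $H_0$, that is, iff all entries of $e$ lie in one class. For a global and a split edge this has probability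
$$\sum_j\Big(\frac{|O_j|}N\Big)^r\quad\text{and}\quad\sum_j\sum_b\frac{N_b}N\Big(\frac{|O_j\cap B_b|}{N_b}\Big)^r .$$
Since $\frac{|O_j|}N=\sum_b\frac{N_b}N\cdot\frac{|O_j\cap B_b|}{N_b}$, Jensen's inequality shows that the first is at most the second.

**Step 2: exchanging all edges.** So $\pi_M\ge\pi_0$. Average over $M\sim{\rm Poi}(\alpha N)$. The all-global model becomes $H(N,\alpha)$. In the all-split model block $b$ receives an independent ${\rm Poi}(\alpha N_b)$ number of uniform edges, so the blocks are independent copies of $H(N_b,\alpha)$, and the whole is SAT iff every block is. $\square$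

It is natural to stop here and use superadditivity: by Fekete's lemma $\frac1n\log P_n(\alpha)$ converges to its supremum $f(\alpha)\le0$. If $f(\alpha)<0$ then $P_n(\alpha)\to0$ exponentially fast. But $f(\alpha)=0$ says only that $P_n(\alpha)=e^{-o(n)}$, not that $P_n(\alpha)\to1$. Doubling does not help either: from $P_n(\alpha)\ge0.9$ we get $P_{2n}(\alpha)\ge0.81$, and after $t$ doublings only $0.9^{2^t}$. What would help is a way to restore $0.9$ after each doubling at a small price in $\alpha$. If we knew that the failure time $\sigma_0$ is concentrated in a window of width $n^{-\eta}$, then $P_{2n}(\alpha)\ge0.81$ would give $P_{2n}(\alpha-C(2n)^{-\eta})\ge0.9$, and the prices $C(2^tn)^{-\eta}$ would form a geometric series. So we need polynomial concentration of $\sigma_0$.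

## 4. The variance of the failure time

For later use we allow a budget $k$ of mono edges. Let $Y_1,Y_2,\dots$ be the successive edges of the process, $H_m$ the hypergraph with edges $Y_1,\dots,Y_m$, $\tau_k=\min\{m:{\rm MinM}(H_m)>k\}$, and $\sigma_k$ the arrival time of $Y_{\tau_k}$. Then ${\rm MinM}(H(n,\alpha))\le k\iff\sigma_k>\alpha$. Put
$$M=2^{r+3}n,\qquad A=\frac{2M}n=2^{r+4},\qquad T=\tau_k\wedge M,\qquad a_k=a_k(n)=\frac{\mathbb E[T]}n\le\frac A2 .$$
The truncation is harmless. If $k\le n$ and $\tau_k>M$, some coloring makes at most $n$ of the $M$ edges mono. For a fixed coloring the number of mono edges dominates ${\rm Bin}(M,2^{1-r})$, which has mean $16n$. By the Chernoff bound $\Pr[{\rm Bin}\le(1-\theta)\mu]\le e^{-\theta^2\mu/2}$ with $\theta=15/16$, we get $\Pr[\tau_k>M]\le2^ne^{-7n}\le e^{-6n}$.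

**Proposition 2.** For $0\le k\le n$: ${\rm Var}(T)\le C(k+1)n^{2-2\eta}$, and $\Pr[|\sigma_k-a_k|\ge y]\le C(k+1)n^{-2\eta}y^{-2}$ for $0<y\le A$.

The tool is the Efron–Stein inequality: for independent $Y_1,\dots,Y_M$ and $T=T(Y)$, ${\rm Var}(T)\le\sum_{i\le M}\mathbb E\,{\rm Var}(T\mid Y_{-i})$ with $Y_{-i}=(Y_j)_{j\ne i}$. We also need a notation.

**Definition (equal-color classes).** If ${\rm MinM}(H)\le k$, let $x_1,x_2,\dots$ be the sizes, divided by $n$, of the classes of the relation "equal color in all colorings with at most $k$ mono edges".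

For example, let $n=r=3$, $k=0$, with edges $(1,1,2)$ and $(2,2,3)$. Then $1,2$ differ and $2,3$ differ, the classes are $\{1,3\}$ and $\{2\}$, and a uniform new edge destroys satisfiability with probability $(\frac23)^3+(\frac13)^3=\frac13$. In general let $q(H)$ be the probability that a uniform edge $e$ gives ${\rm MinM}(H+e)>k$. Then
$$q(H)=1,\quad q(H)=0,\quad q(H)=\sum_jx_j^r\qquad\text{if }{\rm MinM}(H)>k,\ <k,\ =k\ \text{respectively.}\tag{2}$$
In the last case $e$ must be mono in all colorings with exactly $k$ mono edges, which are all colorings with at most $k$ mono edges.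

*Proof of Proposition 2, up to one estimate.* For $n=1$ everything is bounded, so let $n\ge2$.

**Step 1: what the others know about $T$.** Fix $i\le M$. If ${\rm MinM}(H_{i-1})>k$, then $T<i$ is determined by $Y_{-i}$ and the conditional variance is $0$. Assume otherwise; then $T\ge i$. For $m\ge i$ let $H'_m$ be $H_m$ without $Y_i$, let $Q_m$ be the set of $e\in[n]^r$ with ${\rm MinM}(H'_m+e)>k$, and $q_m=|Q_m|/n^r=q(H'_m)$. The sets $Q_m$ increase with $m$, and for $i\le m<M$ we have $T\le m\iff Y_i\in Q_m$. So, given $Y_{-i}$, the event $T\le m$ has probability $q_m$, and the spread of $T$ comes from the time during which $q_m$ is strictly between $0$ and $1$.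

**Step 2: separating large and small $q_m$.** Let $\epsilon\in(0,1)$, $c_0=\epsilon^r$, and
$$a=\min\{m\ge i:q_m\ge c_0\}\wedge M,\qquad T'=\min\{m\ge i:q_m=1\}\wedge M .$$
Both are functions of $Y_{-i}$, and $T\le T'$. If $T\ge a$, then $(T-a)^2\le(T'-a)^2$; if $T<a$, then $(T-a)^2\le M(a-T)$. As $(a-T)_+=\sum_{m=i}^{a-1}1[T\le m]$,
$${\rm Var}(T\mid Y_{-i})\le\mathbb E[(T-a)^2\mid Y_{-i}]\le(T'-a)^2+M\sum_{m=i}^{a-1}q_m .\tag{3}$$

**Step 3: large $q_m$ last for a short time.** For $m\ge a$ with $m<M$, the edge $Y_{m+1}$ is independent of $H'_m$ and lies in $Q_m$ with conditional probability at least $c_0$. If it does, ${\rm MinM}(H'_{m+1})>k$ and $q_{m+1}=1$. So $\Pr[T'-a>t]\le(1-c_0)^t$, and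
$$\mathbb E(T'-a)^2=\sum_{t\ge0}(2t+1)\Pr[T'-a>t]\le\frac{2(1-c_0)}{c_0^2}+\frac1{c_0}\le\frac2{c_0^2}.$$

**Step 4: small $q_m$, and the point where the obvious bound stops.** For $m<a$ we have $q_m<c_0$, and $H'_m$ has $m-1$ iid edges, so
$$\mathbb E\sum_{m=i}^{a-1}q_m\le\sum_{m=0}^M\mathbb E[q(H_m);q(H_m)<c_0].$$
The obvious bound drops the restriction $q<c_0$. For $k=0$, $\sum_m\mathbb E[q(H_m);{\rm MinM}(H_m)=0]=\sum_m\Pr[\tau_0=m+1]\le1$. Summing (3) over $i\le M$, this contributes $M\cdot M\cdot1$, of order $n^2$ to ${\rm Var}(T)$: no better than the trivial $T\le M$. We need a gain from $q<c_0$. By (2), terms with $q(H_m)<c_0<1$ and $q(H_m)\neq 0$ have ${\rm MinM}(H_m)=k$ and $\sum_jx_j^r<\epsilon^r$. So all $x_j<\epsilon$, whence $q(H_m)\le\epsilon^{r-2}\sum_jx_j^2$. The factor $\epsilon^{r-2}$ is the gain; it is $1$ for $r=2$. To profit, we need for second powers the same order of bound that is trivial for $r$-th powers: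
$$\sum_{m\le M}\mathbb E\Big[\sum_jx_j(H_m)^2;\,{\rm MinM}(H_m)\le k\Big]\le C(k+1).\tag{4}$$
This is proved in Section 5, without using Proposition 2.

**Step 5: choosing $\epsilon$.** Granted (4), ${\rm Var}(T)\le M\big(2\epsilon^{-2r}+CM(k+1)\epsilon^{r-2}\big)$. With $\epsilon=n^{-1/(3r-2)}$ both terms are at most $C(k+1)n^{(5r-2)/(3r-2)}=C(k+1)n^{2-2\eta}$.

**Step 6: back to continuous time.** The arrival times $\Gamma_m$ are independent of $(Y_i)$ and are sums of $m$ independent exponentials of mean $1/n$. So $\mathbb E(\Gamma_T-T/n)^2=\mathbb E[T]/n^2\le C/n\le Cn^{-2\eta}$ (note $2\eta<1$), and $\mathbb E(\Gamma_T-a_k)^2\le C(k+1)n^{-2\eta}$. Moreover $\sigma_k=\Gamma_T$ off an event of probability at most $e^{-6n}$, which is at most $Cn^{-2\eta}y^{-2}$ for $y\le A$. Chebyshev's inequality finishes the proof. $\square$ (given (4))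

## 5. Few vertices are forced

By color swap, $u,v$ have equal colors in all good colorings iff, once $u$ is fixed to red, $v$ is forced to be red. So (4) is a bound on the expected fraction of forced vertices. Why should it be small? Suppose $w$ is forced to red. Then blue is blocked, typically by an edge through $w$ whose $r-1$ other vertices are all forced to blue when $w$ is removed. If $z$ is the forced fraction, this suggests $\mathbb E[z]\lesssim r\alpha\,\mathbb E[z^{r-1}]$. As $r-1\ge2$, this says that $z$ is either tiny or of constant size; and when $z$ has constant size, each new edge kills with constant probability, which cannot last. The proof makes this quantitative by interpolating between $\mathbb E[z]$ and $\mathbb E[z^r]$.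

To iterate, the lemma must cover systems with extra constraints. We also add small hypergraphs, called gadgets, since we shall need them for overlapping copies of $F$. For triangles, two triangles on $\{1,2,3\}$ and $\{2,3,4\}$ give the gadget with vertex set $[4]$ and these two edges.

Fix $B$, $C_g$, $\varepsilon\in(0,1)$ and a finite family $\mathcal U$ of 2-colorable hypergraphs, $U\in\mathcal U$ having vertex set $[t_U]$ with $t_U\le B$. The constant $A$ is as in Section 4.

**Definition (system).** For a set $V$ with $|V|=m\le n$, a system on $V$ at time $\alpha\in[0,A]$ consists of independent parts: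

* $r$-edges: each tuple of $V^r$ arrives as a Poisson process in $\alpha$ of rate $n^{1-r}$ (with $n$, not $m$);
* gadgets: for each $U\in\mathcal U$ and each injection $\varphi:[t_U]\to V$, a Poisson number of copies of $U$ placed by $\varphi$, with mean $\kappa_U\ge0$ not depending on $\alpha$; the means may depend on $n$, with $\sum_U\kappa_Un^{t_U}\le C_gn^{1-\varepsilon}$;
* extras: a list $\mathcal L=((k_i,x_i))_{i\le\ell}$ with $k_i\in\{1,r-1\}$ and $x_i$ a color; the $e_i\in V^{k_i}$ are uniform and independent, and the constraint is "not all entries of $e_i$ have color $x_i$".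

Write $\bar y$ for the color other than $y$. A pin of a vertex to $y$ is an extra $(1,\bar y)$.

**Definition (solutions, forced fractions).** Fix $k\ge0$. A solution is a coloring of $V$ satisfying all extras, making no gadget edge mono, and making at most $k$ $r$-edges mono (with multiplicity). If a solution exists, $z_x$ is the fraction of $v\in V$ that have color $x$ in every solution ("forced to $x$"); otherwise $z_x=0$. Put $Z(m;\mathcal L,x)=\int_0^A\mathbb E[z_x]\,d\alpha$.

For example, let $r=3$, $k=0$, with one edge $(1,2,3)$ and with $1,2$ pinned to red. Then $1,2$ are forced to red and $3$ to blue.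

**Lemma 3.** For $n\ge n_1$ and all $k,\mathcal L,x$: $Z(n;\mathcal L,x)\le C(1+\ell)(k+1)/n$, where $C,n_1$ depend only on $r,A,B,C_g,\varepsilon,\mathcal U$.

*Proof.* **Step 1: a large forced set does not last.** We show
$$\int_0^A\mathbb E[z_x^r]\,d\alpha\le(k+1)\,n^{r-1}m^{-r}.\tag{5}$$
Fix gadgets and extras. Let $h(\alpha)$ be the minimum number of mono $r$-edges over colorings satisfying gadgets and extras ($\infty$ if there are none). If finite, $h$ is nondecreasing with jumps of size $1$. A solution exists iff $h\le k$, and then colorings attaining $h$ are solutions. If $h\le k$ and the arriving tuple has all entries in the set forced to $x$ just before the arrival, it is mono in all solutions, hence in all optimal colorings, and $h$ increases. This happens at rate $n^{1-r}(mz_x)^r$. So the expected number of increases of $h$ from values $\le k$ during $[0,A]$ is at least $\int_0^A\mathbb E[n^{1-r}(mz_x)^r]\,d\alpha$, and it is at most $k+1$.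

**Step 2: removing one vertex.** Let $m-1\ge n/2$, let $w\in V$ be uniform and independent of the system, $V'=V\setminus\{w\}$. Then $\mathbb E[z_x]=\Pr[\text{a solution exists and }w\text{ is forced to }x]$. The probability that $w$ lies in an extra is at most $\ell(r-1)/m$. The probability that some $r$-edge contains $w$ in at least two slots is at most $r^2\alpha n^{1-r}m^{r-2}\le r^2A/n$. Condition on neither event occurring. Then the extras are independent and uniform on $V'^{k_i}$, and the parts of the system avoiding $w$ form a system on $V'$ with the same list $\mathcal L$. Independently of it there are two kinds of objects at $w$.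

* The $r$-edges containing $w$ exactly once. Their number $d_w$ is Poisson with mean at most $r\alpha\le rA$, and the remaining slots form tuples $f_1,\dots,f_{d_w}$, iid uniform in $V'^{r-1}$.
* The gadgets containing $w$. Their number $g$ is Poisson with mean at most $\sum_U\kappa_Ut_Un^{t_U-1}\le\nu:=BC_gn^{-\varepsilon}$. Given the types and the positions of $w$, the other vertices of each gadget form independent uniform injective tuples in $V'$.

**Step 3: forcing $w$ requires a killing constraint.** Suppose a solution exists and $w$ is forced to $x$. Restricting a solution shows that the $V'$-system has a solution. Add to it successively the clauses "$f_i$ not all $\bar x$" ($i\le d_w$), which are extras $(r-1,\bar x)$. Then, for every gadget through $w$, add pins of its other vertices according to a fixed proper 2-coloring of the gadget giving $w$ the color $\bar x$ (it exists by color swap). If some solution of the $V'$-system satisfied all these constraints, extend it by $\sigma(w)=\bar x$. No $r$-edge through $w$ and no gadget edge through $w$ is mono, and no extra contains $w$. This would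 be a solution of the original system with $w$ colored $\bar x$, a contradiction. So some constraint in the sequence is the first to destroy all solutions.

**Step 4: the cost of clauses.** The $j$-th clause kills a system that still has solutions iff all entries of $f_j$ are forced to $\bar x$ in it, which has conditional probability $z_{\bar x}^{r-1}$. So clauses contribute at most $\sum_{j\ge1}\Pr[d_w\ge j]\,\mathbb E[z_{\bar x}^{r-1}]$, with $z_{\bar x}$ for the $V'$-system with list $\mathcal L$ plus $j-1$ extras $(r-1,\bar x)$. Here $\Pr[d_w\ge j]\le\pi_j:=\Pr[{\rm Poi}(rA)\ge j]$. Since $\frac1{r-1}+\frac{r(r-2)}{r-1}=r-1$, we can write $z^{r-1}=z^{\frac1{r-1}}(z^r)^{\frac{r-2}{r-1}}$, and Hölder's inequality gives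
$$\int_0^A\mathbb E[z^{r-1}]\,d\alpha\le\Big(\int_0^A\mathbb E[z]\,d\alpha\Big)^{\frac1{r-1}}\Big(\int_0^A\mathbb E[z^r]\,d\alpha\Big)^{\frac{r-2}{r-1}}.\tag{6}$$

**Step 5: the cost of pins.** As $|V'|\ge n/2$, for $n$ large the law of a uniform injective tuple of length less than $B$ in $V'$ has density at most $2$ with respect to iid uniform entries. So replacing all gadget tuples by iid ones costs a factor at most $2^g$. With iid entries, the pin of a uniform vertex to $y$ kills with conditional probability $z_{\bar y}$ of the current $V'$-system. There are at most $Bg$ pins, and the current list has length at most $\ell+d_w+Bg$.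

**Step 6: a contracting recursion.** Let
$$W(m)=\sup_{\mathcal L,x}\frac{n\,Z(m;\mathcal L,x)}{(k+1)(1+\ell)}\le An .$$
The Poisson weights of $d_w$ and $g$ are at most $(rA)^j/j!$ and $\nu^g/g!$. Integrate over $\alpha$, and use (5) for $|V'|=m-1\ge n/2$, which bounds $\int\mathbb E[z^r]$ by $2^r(k+1)/n$. This gives
$$Z(m;\mathcal L,x)\le A\Big(\tfrac{\ell(r-1)}m+\tfrac{r^2A}n\Big)+\sum_{j\ge1}\pi_j\Big(\tfrac{(\ell+j)(k+1)W(m-1)}n\Big)^{\frac1{r-1}}\Big(\tfrac{2^r(k+1)}n\Big)^{\frac{r-2}{r-1}}$$
$$\qquad+\sum_{j\ge0}\tfrac{(rA)^j}{j!}\sum_{g\ge1}\tfrac{(2\nu)^g}{g!}\,Bg\,(1+\ell+j+Bg)\,\tfrac{(k+1)W(m-1)}n .$$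
Multiply by $\frac n{(k+1)(1+\ell)}$. In the second term the powers of $(k+1)/n$ add up to exactly $1$, and $(\ell+j)^{1/(r-1)}\le(1+\ell)(1+j)$. In the third, $1+\ell+j+Bg\le(1+\ell)(1+j+Bg)$, and the sum over $g\ge1$ is $O(\nu)$. So
$$W(m)\le C_1+C_2W(m-1)^{1/(r-1)}+C_3n^{-\varepsilon}W(m-1).\tag{7}$$
Here $r\ge3$ enters: $W^{1/(r-1)}\le1+\sqrt W$, and $C_2\sqrt W\le C_2^2+W/4$. (For $r=2$ the middle term would be $C_2W(m-1)$ with $C_2=\sum_j\pi_j(1+j)>1$, and (7) would say nothing.) For large $n$ also $C_3n^{-\varepsilon}\le\frac14$, so $W(m)\le C_4+\frac12W(m-1)$ for $n/2+1\le m\le n$. Iterating at least $n/2-2$ times from $W\le An$ yields $W(n)\le2C_4+1$ for large $n$. $\square$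

**Corollary 4.** For $H(n,\alpha)$, budget $k$, and the class sizes $x_j$ of Section 4, $\int_0^A\mathbb E\big[\sum_jx_j^2;\,{\rm MinM}\le k\big]\,d\alpha\le C(k+1)/n$. Consequently (4) holds.

*Proof.* $\sum_jx_j^2$ is the probability that iid uniform vertices $u,v$ are equivalent. By color-swap symmetry, solutions (if any exist) still exist after pinning $u$ to red, and $u,v$ are equivalent iff after this pin $v$ is forced to red. So the integral equals $Z(n;((1,\text{blue})),\text{red})$ without gadgets, and Lemma 3 with $\ell=1$ applies for $n\ge n_1$. For $n<n_1$ the integral is at most $A$; enlarge $C$.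

To pass to discrete time, for $\phi\ge0$ integrate the Poisson weights:
$$\int_0^A\mathbb E\,\phi({\rm Poi}(\alpha n))\,d\alpha=\frac1n\sum_{m\ge0}\phi(m)\Pr[{\rm Poi}(2M)\ge m+1]\ge\frac1{2n}\sum_{m\le M}\phi(m),$$
since $An=2M$ and $\Pr[{\rm Poi}(2M)\le M]\le2/M\le\frac12$ by Chebyshev. Take $\phi(m)=\mathbb E[\sum_jx_j(H_m)^2;{\rm MinM}(H_m)\le k]$. $\square$

This completes the proof of Proposition 2. The second consequence of Lemma 3 says that adding $n^{1-\varepsilon}$ gadgets hardly changes satisfiability.

**Corollary 5.** Let $\tilde P_n(\alpha)$ be the probability that $H(n,\alpha)$ together with the gadgets is satisfiable ($k=0$, no extras). Then $\int_0^A[P_n(\alpha)-\tilde P_n(\alpha)]\,d\alpha\le Cn^{-\varepsilon}$ for $n\ge n_1$ (with $n_1$ enlarged if necessary).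

*Proof.* Use gadget means $u\kappa_U$ with $u\in[0,1]$, and let $p(u)$ be the probability of SAT at time $\alpha$, so $p(0)=P_n(\alpha)$ and $p(1)=\tilde P_n(\alpha)$. By the derivative formula for the finitely many independent Poisson variables involved,
$$-p'(u)=\sum_U\kappa_U\sum_\varphi\Pr[\text{SAT, but not SAT after adding one more gadget }(U,\varphi)].$$
Adding $(U,\varphi)$ destroys satisfiability only if pinning $\varphi(1),\dots,\varphi(t_U)$ successively according to a fixed proper coloring of $U$ does, and then some $i$-th pin is the first to kill. The sum over $\varphi$ is at most $n^{t_U}$ times the average over uniform injective $\varphi$, and passing to iid positions costs a factor at most $2$ for large $n$. So the inner sum is at most $2n^{t_U}\sum_{i\le t_U}\mathbb E[z^{(i)}]$, where $z^{(i)}$ is a forced fraction in a system with $i-1\le B$ pins. By Lemma 3, $\int_0^A\mathbb E[z^{(i)}]\,d\alpha\le C/n$, uniformly in $u$. Now use $\sum_U\kappa_Un^{t_U}\le C_gn^{1-\varepsilon}$ and integrate over $\alpha\in[0,A]$ and $u\in[0,1]$. $\square$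

## 6. The failure time has a limit: proof of Theorem B

Put $\alpha_n=a_0(n)$. The concentration claim is Proposition 2 with $k=0$; note $P_n(\alpha)=\Pr[\sigma_0>\alpha]$. Choose $C_5$ with $\Pr[|\sigma_0-\alpha_n|\ge C_5n^{-\eta}]\le\frac1{10}$ for all large $n$. It remains to show that $\alpha_n$ converges to a positive limit.

**Step 1: one more vertex costs little.** We show $\alpha_{n+1}\ge\alpha_n-Cn^{-\eta}$ for large $n$. Let $\alpha=\alpha_n-C_5n^{-\eta}$; if $\alpha\le0$ there is nothing to prove. Since $P_1(\alpha)=e^{-\alpha}$, Lemma 1 gives $P_{n+1}(\alpha)\ge P_n(\alpha)P_1(\alpha)\ge0.9\,e^{-A}$. By Proposition 2, $P_{n+1}(\alpha_{n+1}+C_6(n+1)^{-\eta})<0.9\,e^{-A}$ for suitable $C_6$. So $\alpha\le\alpha_{n+1}+C_6(n+1)^{-\eta}$.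

**Step 2: doubling and tripling cost little.** We show: if $\kappa\in\{2,3\}$ and $n=\lfloor N/\kappa\rfloor$ is large, then $\alpha_N\ge\alpha_n-C_7n^{-\eta}$. The number $N$ is a sum of $\kappa$ terms from $\{n,n+1\}$. Let $\alpha=\min(\alpha_n-C_5n^{-\eta},\,\alpha_{n+1}-C_5(n+1)^{-\eta})$. If $\alpha\le0$, then $\alpha\le\alpha_N$ trivially. Otherwise Lemma 1 gives $P_N(\alpha)\ge0.9^3>0.7$, while $P_N(\alpha_N+C_5N^{-\eta})\le0.1$, so $\alpha\le\alpha_N+C_5N^{-\eta}$. Bound $\alpha_{n+1}$ from below by Step 1.

**Step 3: every large $N$ descends to a given $n_0$.** Doubling alone reaches few sizes, so we use both $2$ and $3$. Fix a large $n_0$ and let $\delta=\log(1+1/n_0)$. Claim: for all $N\ge N_0(n_0)$ there is $K=2^a3^b$ with $N/(n_0+1)<K\le N/n_0$, i.e. $\lfloor N/K\rfloor=n_0$.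

As $\log2/\log3$ is irrational, the fractional parts of its multiples are dense in $[0,1]$, so there are positive integers $u,v$ with $0<\xi:=u\log2-v\log3<\delta$. Let $J\ge\log3/\xi$ be an integer. For $0\le j\le J$ and $i\ge0$,
$$ju\log2+(J-j)v\log3+i\log3=Jv\log3+j\xi+i\log3 ,$$
and the left side is the logarithm of a number $2^a3^b$. Given $y\ge Jv\log3$, let $i=\lfloor(y-Jv\log3)/\log3\rfloor$, $\rho=y-Jv\log3-i\log3\in[0,\log3)$ and $j=\lfloor\rho/\xi\rfloor+1\le J$. Then $\rho<j\xi\le\rho+\xi<\rho+\delta$, so the displayed number lies in $(y,y+\delta)$. Take $y=\log(N/(n_0+1))$, for which $y+\delta=\log(N/n_0)$.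

**Step 4: convergence.** Since $\lfloor\lfloor N/x\rfloor/y\rfloor=\lfloor N/(xy)\rfloor$ for positive integers $x,y$, dividing $N$ by the prime factors of $K$ one after the other leads from $N$ down to $n_0$. Apply Step 2 along this chain. Upward, the sizes at least double at each step, so the losses form a geometrically convergent sum:
$$\alpha_N\ge\alpha_{n_0}-C_8n_0^{-\eta}\qquad(N\ge N_0(n_0)).\tag{8}$$
Hence $\liminf_N\alpha_N\ge\alpha_{n_0}-C_8n_0^{-\eta}$ for all large $n_0$, so $\liminf\alpha_N\ge\limsup\alpha_{n_0}$. As $0\le\alpha_n\le A/2$, the sequence converges to some $\alpha_r\le A/2$, and (8) gives $\alpha_r\ge\alpha_n-C_8n^{-\eta}$ for large $n$.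

**Step 5: the limit is positive.** By (1), $\Pr[\sigma_0>1/(3r^2)]\ge\frac12$. By Proposition 2, $\Pr[\sigma_0\ge\alpha_n+C'n^{-\eta}]<\frac12$ for suitable $C'$ and large $n$. So $\alpha_n\ge1/(3r^2)-C'n^{-\eta}$, and $\alpha_r\ge1/(3r^2)>0$.

The statements on $P_n(\alpha)$ follow from the concentration and $\alpha_n\to\alpha_r$. $\square$

## 7. An exponent that measures overlaps of copies

We return to $F$ and $p=cn^{-1/d}$. All constants below are uniform for $c$ in compact subsets of $(0,\infty)$, and $c$ may depend on $n$ within such a set. For a graph $U$ put $\psi(U)=v(U)-e(U)/d$. Then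
$$n^{v(U)}p^{e(U)}=c^{e(U)}n^{\psi(U)},$$
so the expected number of copies of $U$ in $\mathbb G(n,p)$ is $O(n^{\psi(U)})$, and $\psi(F)=r-(r-1)=1$. For the triangle ($d=\frac32$): an edge has $\psi=\frac43$, a path with two edges has $\frac53$, two triangles sharing an edge have $4-\frac{10}3=\frac23$, $K_4$ has $0$, and $K_5$ has $-\frac53$.

**Lemma 6.**

* **(F1)** There is $\varepsilon_0=\varepsilon_0(F)\in(0,1)$ such that every subgraph $I\subseteq F$ with $v(I)\ge1$ has $\psi(I)=1$ if $v(I)=1$ or $I=F$, and $\psi(I)\ge1+\varepsilon_0$ otherwise.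
* **(F2)** If $K$ is a copy of $F$ meeting a graph $U$ in at least one vertex, then $\psi(U\cup K)\le\psi(U)$. If they share at least two vertices and $K\not\subseteq U$, then $\psi(U\cup K)\le\psi(U)-\varepsilon_0$. Hence a union of copies, each (after the first) meeting the union of the previous ones, has $\psi\le1$.
* **(F3)** $F$ is 2-connected, and its minimum degree satisfies $\delta(F)>d$.
* **(F4)** Call a set of copies connected if the relation "sharing an edge" on it is connected. Suppose $U$ is a union of copies of $F$, the set of all copies of $F$ in $U$ is connected, and every vertex 2-coloring of $U$ has a mono copy of $F$. Then $\psi(U)<0$.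

*Proof.* (F1) is strict 1-balancedness: if $v(I)\ge2$ and $I\ne F$, then $e(I)<d(v(I)-1)$, i.e. $\psi(I)>1$, and there are finitely many $I$. For the triangle one can take $\varepsilon_0=\frac13$.

(F2): counting vertices and edges gives
$$\psi(U\cup K)=\psi(U)+1-\psi(U\cap K),\tag{9}$$
and $U\cap K$ is isomorphic to a subgraph of $F$ to which (F1) applies.

(F3): if $F=F_1\sqcup F_2$ with both parts nonempty, then $s\le d(v(F_1)-1+v(F_2)-1)=d(r-2)<s$. If $F=F_1\cup F_2$ with exactly one common vertex, both proper with at least two vertices, then $s<d(v(F_1)-1+v(F_2)-1)=d(r-1)=s$. Both are impossible. Deleting a vertex $v$ leaves $r-1\ge2$ vertices, so $s-\deg v<d(r-2)$, i.e. $\deg v>d$. (For $K_2$ this fails: $\delta=d=1$.)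

(F4): let $U_0\subseteq U$ be a minimal subgraph such that every 2-coloring of $U_0$ has a mono copy. For $x\in V(U_0)$ color $U_0-x$ without mono copies. Giving $x$ either color creates a mono copy through $x$ of that color, so there are two copies sharing only $x$, and $\deg_{U_0}(x)\ge2\delta(F)>2d$. Hence $e(U_0)>d\,v(U_0)$, i.e. $\psi(U_0)<0$. Now grow $U_0$ to $U$. The current graph contains a copy. As long as it does not contain all copies in $U$, connectedness yields a copy not contained in it that shares an edge with a contained one; add it. By (F2) $\psi$ does not increase, and the process ends with $U$. $\square$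

## 8. Below $c^*$: clusters of copies become hyperedges and gadgets

Let $G=\mathbb G(n,p)$. We want to dominate the hypergraph of copies by $H(n,\alpha)$, with $\alpha$ slightly above $\lambda$, plus gadgets for the overlaps, and then apply Corollary 5.

**Definition (cluster).** A cluster of $G$ is the union of a connected component of the relation "sharing an edge" on the set of $F$-copies in $G$.

Every $F$-copy inside a cluster belongs to the component, since it shares an edge with a member. For triangles, an isolated triangle is a cluster, and so is a $K_4$ no edge of which lies in a further triangle.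

**Step 1: clusters have bounded size.** Build a cluster from one of its copies by repeatedly adding a copy that is not contained in the current union but shares an edge with it; by connectedness this ends only with the whole cluster. By (F2) each step lowers $\psi$ by at least $\varepsilon_0$. Let $l_0=\lceil1/\varepsilon_0\rceil+2$. A union of $l_0$ copies so built has $\psi\le1-(l_0-1)\varepsilon_0\le-\varepsilon_0$. There are finitely many types of such unions, so with probability $1-O(n^{-\varepsilon_0})$ none occurs in $G$. Then all clusters have at most $B:=rl_0$ vertices.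

**Step 2: dominating the clusters by independent objects.** Let $\mathcal C$ be the set of graphs $U$ without isolated vertices on subsets of $[n]$ such that $|V(U)|\le B$, every edge lies in an $F$-copy of $U$, and the set of $F$-copies of $U$ is nonempty and connected. List $\mathcal C$ as $U_1,U_2,\dots$ with $e(U_i)$ non-increasing. Process in this order, with $R=\emptyset$ initially. If $E(U_i)\cap R\ne\emptyset$, skip ($I_i=0$). Otherwise reveal whether $U_i\subseteq G$; if so put $I_i=1$ and $R:=R\cup E(U_i)$, otherwise $I_i=0$.

Skips are determined by the earlier $I_j$, so a given history is exactly the event $\{R\subseteq G\}\cap\bigcap_j\{U_j\not\subseteq G\}$ over the tested $j$ with $I_j=0$. Given $R\subseteq G$ the other pairs are independent, and the remaining conditioning is on decreasing events. When $U_i$ is tested, $E(U_i)$ is disjoint from $R$, so Harris gives $\rho_i:=\Pr[I_i=1\mid\text{history}]\le p^{e(U_i)}$. Generate $I_i=1[u_i\le\rho_i]$ (with $\rho_i=0$ for skips) from independent uniform $u_i\in[0,1]$, then $G$ from its conditional law given all $I_i$, and put $\xi_i=1[u_i\le p^{e(U_i)}]$.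 The $\xi_i$ are independent and $I_i\le\xi_i$.

**Step 3: every copy is covered.** Suppose all clusters have at most $B$ vertices. Each cluster is some $U_i\in\mathcal C$, and we claim $I_i=1$. Since $U_i\subseteq G$, otherwise $U_i$ was skipped, because of some $j<i$ with $U_j\subseteq G$ sharing an edge with $U_i$. A copy in $U_j$ containing that edge lies in the component defining $U_i$, and so do all copies in $U_j$, by connectedness. So $U_j\subseteq U_i$, and $e(U_j)\ge e(U_i)$ gives $U_j=U_i$, a contradiction. (This is why larger graphs are tested first.) Hence, with probability $1-O(n^{-\varepsilon_0})$, every $F$-copy of $G$ lies in some $U_i$ with $\xi_i=1$.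

**Step 4: the three kinds of types.** There are finitely many isomorphism types in $\mathcal C$.

*Single copies of $F$.* Each $r$-set carries $r!/\mathrm{aut}(F)$ copies, each with $\xi=1$ with probability $p^s=c^sn^{1-r}$. Write $\xi=1[N\ge1]$ with independent $N\sim{\rm Poi}(-\log(1-p^s))$. As $-\log(1-x)\le x+x^2$ for $0\le x\le\frac12$, the number of such copies on an $r$-set with $\xi=1$ is at most a Poisson variable of mean $\frac{r!}{\mathrm{aut}(F)}p^s(1+p^s)=r!\,n^{1-r}\lambda(1+O(n^{-2}))$, independently over $r$-sets. In $H(n,\alpha)$ each $r$-set receives ${\rm Poi}(\alpha\,r!\,n^{1-r})$ edges with distinct entries. So for $\alpha\ge\lambda(1+O(n^{-2}))$ the vertex sets of single copies with $\xi=1$ can be coupled to be edges of $H(n,\alpha)$.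

*Types whose hypergraph of $F$-copies is not 2-colorable.* They have $\psi<0$ by (F4). So none has $\xi=1$, with probability $1-O(n^{-\varepsilon_2})$ for some $\varepsilon_2>0$.

*All other types $U$.* They contain at least two copies, and $U$ is not a single copy. Building $U$ from one copy requires at least one strict step, so $\psi(U)\le1-\varepsilon_0$. Use as gadget the hypergraph of vertex sets of $F$-copies of $U$, on $t_U=v(U)\le B$ vertices, with mean $\kappa_U=2p^{e(U)}\ge-\log(1-p^{e(U)})$ per injection (for large $n$). Then these $U_i$ with $\xi_i=1$ are dominated by gadgets, and $\kappa_Un^{t_U}=O(n^{\psi(U)})=O(n^{1-\varepsilon_0})$, as required in Section 5 with $\varepsilon=\varepsilon_0$.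

A proper coloring of $H(n,\alpha)$ and the gadgets makes no $F$-copy of $G$ mono. Hence, for $\alpha\in[0,A]$ with $\alpha\ge\lambda(1+O(n^{-2}))$ and $\tilde P_n$ from Corollary 5,
$$\Pr[{\rm MinM}(G,F)=0]\ge\tilde P_n(\alpha)-O(n^{-\varepsilon_0}+n^{-\varepsilon_2}).\tag{10}$$

**Step 5: removing the gadgets.** Corollary 5 holds on average over $\alpha$, and monotonicity turns it into a pointwise bound. For $0\le\alpha<\alpha'\le A$ some $\beta\in[\alpha,\alpha']$ has $P_n(\beta)-\tilde P_n(\beta)\le Cn^{-\varepsilon_0}/(\alpha'-\alpha)$, so
$$\tilde P_n(\alpha)\ge\tilde P_n(\beta)\ge P_n(\alpha')-\frac{Cn^{-\varepsilon_0}}{\alpha'-\alpha}.\tag{11}$$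
If $c<c^*$, then $\lambda<\alpha_r\le A/2$. Fix $\lambda<\alpha<\alpha'<\alpha_r$. By Theorem B, $P_n(\alpha')\to1$, and (10), (11) give $\Pr[{\rm MinM}(G,F)=0]\to1$. This is the first half of Theorem A.

## 9. Above $c^*$: almost independent copies inside $G$

Now we want the reverse: find inside $G$ a family of copies chosen essentially independently, with density just below $p^s$. Let $K_1,\dots,K_L$ be all copies of $F$ in the complete graph on $[n]$; $Lp^s\le\lambda n$. If we reveal one by one whether $K_i\subseteq G$, earlier negative answers lower the conditional probability. For most $i$ they do so only slightly, and the exceptions cost $O(1)$ copies.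

**Lemma 7.** Let $\delta=\delta_n\in(0,1)$ with $\delta\ge C_9n^{-\varepsilon_0/2}$ ($C_9$ a suitable constant). For large $n$ there is a coupling of $G$ with independent $\mathcal B_i\sim{\rm Ber}((1-\delta)p^s)$, $i\le L$, such that $W=\#\{i:\mathcal B_i=1,K_i\not\subseteq G\}$ has $\mathbb EW\le C$, with $C$ independent of $\delta$.

*Proof.* **Step 1: a lower bound on the conditional probability.** Reveal $I_i=1[K_i\subseteq G]$ for $i=1,\dots,L$ in order. At step $i$ let $R=R_i$ be the union of the edge sets of the $K_j$, $j<i$, with $I_j=1$, and $N=\{j<i:I_j=0\}$. The history is the event $\{R\subseteq G\}\cap\bigcap_{j\in N}\{K_j\not\subseteq G\}$. Let $N_1\subseteq N$ be those $j$ with $E(K_j)\cap(E(K_i)\setminus R)\ne\emptyset$, let $N_0=N\setminus N_1$, and let $D_0,D_1$ be the corresponding intersections of the events $\{K_j\not\subseteq G\}$. Under $\Pr_R=\Pr[\,\cdot\mid R\subseteq G]$ the pairs outside $R$ are independent. Since $\{K_i\subseteq G\}$ and $D_0$ depend on disjoint sets of them, they are independent. So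
$$\rho_i:=\Pr[I_i=1\mid\text{history}]\ge\frac{\Pr_R[K_i\subseteq G,D_0,D_1]}{\Pr_R[D_0]}=\Pr\nolimits_R[K_i\subseteq G]\;\Pr\nolimits_R[D_1\mid K_i\subseteq G,D_0].$$
Under $\Pr_R[\,\cdot\mid K_i\subseteq G]$ we still have a product measure and $D_0$ is decreasing, so by Harris conditioning on $D_0$ can only lower the probability of $\{K_j\subseteq G\}$. The union bound over $N_1$ gives
$$\rho_i\ge p^s(1-Q_i),\qquad Q_i=\sum_{j\in N_1}p^{|E(K_j)\setminus(R\cup E(K_i))|}\tag{12}$$
(trivially if $Q_i>1$).

**Step 2: bad indices.** Let $\varepsilon_1=\varepsilon_0/(2r)$. Call $i$ bad if (a) two distinct vertices of $V(K_i)$ are joined by a path of length between $1$ and $r$ in $R_i$, or (b) $\Delta(R_i)>n^{\varepsilon_1}$. We claim that $Q_i\le C_9n^{-\varepsilon_0/2}$ if $i$ is not bad. Let $\Gamma=R\cup E(K_i)$, and let $K\ne K_i$ be a copy sharing an edge with $K_i$; every $K_j$ with $j\in N_1$ is of this kind.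

**Step 3: such a $K$ is not contained in $\Gamma$.** Otherwise a summand of $Q_i$ could equal $1$. Suppose $K\subseteq\Gamma$. If $V(K)=V(K_i)$, an edge of $K$ outside $K_i$ lies in $R$ and joins two vertices of $V(K_i)$, contradicting the negation of (a). Otherwise take $z\in V(K)\setminus V(K_i)$. Recall the fan lemma: in a 2-connected graph, for a vertex $z$ and a vertex set $S\not\ni z$ with $|S|\ge2$, there are two paths from $z$ to distinct vertices of $S$ that share only $z$ and have no interior vertex in $S$. Apply it in $K$, which is 2-connected by (F3), with $S=V(K)\cap V(K_i)$. Every edge of the two paths has an endpoint outside $V(K_i)$, hence is not in $K_i$ and lies in $R$. Together they form a path of length at most $r-1$ in $R$ joining two distinct vertices of $V(K_i)$, a contradiction.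

**Step 4: counting.** Classify such $K$ by the spanning subgraph $J=K\cap\Gamma$ of $K$, viewed as a spanning subgraph of $F$; $J\ne F$ by Step 3. Let $J_1,\dots,J_q$ be its components (singletons allowed), $J_1$ containing an edge of $K_i$. Since $\Delta(\Gamma)\le2n^{\varepsilon_1}$ for large $n$, there are at most $Cn^{q-1}(2n^{\varepsilon_1})^r$ such $K$ for given $J$: choose the edge of $K_i$ and the edge of $J_1$ mapped to it, then a root for each other component, and explore each component along edges of $\Gamma$. By (F1), $e(J_a)\le d(v(J_a)-1)$ for $a\ge2$, and $e(J_1)\le d(v(J_1)-1-\varepsilon_0)$ since $J_1\ne F$ has at least two vertices. So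
$$s-e(J)\ge d(r-1)-d(r-q-\varepsilon_0)=d(q-1+\varepsilon_0),\qquad p^{s-e(J)}\le Cn^{-(q-1)-\varepsilon_0}.$$
Summing over $J$, $Q_i\le Cn^{-\varepsilon_0+r\varepsilon_1}=Cn^{-\varepsilon_0/2}$; call this constant $C_9$.

**Step 5: coupling.** With independent uniform $u_i$ put successively $I_i=1[u_i\le\rho_i]$ and $\mathcal B_i=1[u_i\le(1-\delta)p^s]$. This gives the correct joint law of $(I_i)$; generate $G$ from its conditional law given $(I_i)$. The $\mathcal B_i$ are independent, and $\mathcal B_i$ is independent of the history before step $i$, in particular of whether $i$ is bad. If $i$ is not bad, then $\rho_i\ge(1-\delta)p^s$ by (12), so $\mathcal B_i\le I_i$. Hence $\mathbb EW\le p^s\sum_i\Pr[i\text{ bad}]$.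

**Step 6: bad indices are rare.** Let $R(G)\supseteq R_i$ be the union of all $F$-copies in $G$.

For (a), fix $x$. If $y\ne x$ is joined to $x$ by a path of length at most $r$ in $R(G)$, choose a copy in $G$ through each edge of the path. The union $U\ni x,y$ of these at most $r$ copies is built from copies each meeting the previous one, so $\psi(U)\le1$ by (F2). So the expected number of such $y$ is at most $C\sum_Un^{v(U)-1}p^{e(U)}\le C$ (finitely many types). By symmetry a given pair is so joined with probability at most $C/n$, and (a) has probability $O(1/n)$.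

For (b), let $X_x$ be the number of copies in $G$ containing $x$. For fixed $j$, the $j$-th factorial moment satisfies $\mathbb E(X_x)_j\le C_j\max_Un^{\psi(U)-1}\le C_j'$, where $U$ ranges over unions of $j$ copies through $x$, which have $\psi(U)\le1$. Degrees in $R(G)$ are at most $rX_x$. Choose $j$ with $j\varepsilon_1\ge3$. With $t=n^{\varepsilon_1}/r$, Markov's inequality gives $\Pr[X_x>t]\le\mathbb E(X_x)_j/(t-j)^j=O(n^{-3})$. So $\Pr[\Delta(R(G))>n^{\varepsilon_1}]\le n\cdot O(n^{-3})=O(n^{-2})$.

So $\Pr[i\text{ bad}]\le C/n$ and $\mathbb EW\le Lp^s\cdot C/n\le\lambda n\cdot C/n=O(1)$. $\square$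

**Comparison with $H(n,\alpha)$.** Write $H(n,\alpha)=H^{\rm dist}\cup H^{\rm rep}$, independent parts consisting of the tuples with distinct entries and with a repetition, respectively. For bounded $\alpha$, $|H^{\rm rep}|$ is Poisson with mean at most $\alpha n^{1-r}\cdot r^2n^{r-1}=O(1)$. Let $\mathcal B_i\sim{\rm Ber}(\pi)$ be independent. An $r$-set is not of the form $V(K_i)$ with $\mathcal B_i=1$ with probability $(1-\pi)^{r!/\mathrm{aut}(F)}\le e^{-\pi r!/\mathrm{aut}(F)}$, and it does not occur in $H^{\rm dist}$ with probability $e^{-\alpha r!n^{1-r}}$. In both cases this is independent over $r$-sets. So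
$$\text{if }\pi/\mathrm{aut}(F)\ge\alpha n^{1-r},\text{ then }\{V(K_i):\mathcal B_i=1\}\text{ stochastically dominates the set of $r$-sets occurring in }H^{\rm dist}.\tag{13}$$

**End of the proof of Theorem A.** Let $c>c^*$, so $\lambda>\alpha_r$. Fix $\delta\in(0,1)$ and $\alpha$ with $(1-\delta)^2\lambda>\alpha>\alpha_r$. Take the coupling of Lemma 7, and let $\mu(\mathcal B)$ be the minimum over colorings of the number of mono $K_i$ with $\mathcal B_i=1$. At most $W$ of these $K_i$ are missing in $G$, so ${\rm MinM}(G,F)\ge\mu(\mathcal B)-W$. For fixed $k\ge1$,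
$$\Pr[{\rm MinM}(G,F)=0]\le\Pr[W>k]+\Pr[\mu(\mathcal B)\le k].$$
Theorem B speaks about satisfiability, not about a budget $k$, and a second thinning bridges this. Let $\mathcal B'$ keep each member of $\mathcal B$ independently with probability $1-\delta$. If $\mu(\mathcal B)\le k$, all mono members of a chosen optimal coloring are removed with conditional probability at least $\delta^k$, so $\Pr[\mu(\mathcal B)\le k]\le\delta^{-k}\Pr[\mu(\mathcal B')=0]$. By (13) with $\pi=(1-\delta)^2p^s$, for which $\pi/\mathrm{aut}(F)=(1-\delta)^2\lambda n^{1-r}$,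
$$\Pr[\mu(\mathcal B')=0]\le\Pr[H^{\rm dist}\text{ SAT}]\le\frac{P_n(\alpha)}{\Pr[H^{\rm rep}=\emptyset]}\le C\,P_n(\alpha)\to0$$
by Theorem B. Hence $\limsup_n\Pr[{\rm MinM}(G,F)=0]\le\limsup_n\Pr[W>k]\le C/k$ for every $k$, so it is $0$. With Section 8 this proves Theorem A. $\square$

## 10. A polynomial window: proof of Theorem C

Above the threshold we now want $n^\gamma$ mono copies, so a growing budget. The removal cost $\delta^{-k}$ of Section 9 is too expensive for this. Instead we raise the budget one unit at a time: if the mean failure times $a_k$ and $a_{k+1}$ were far apart, removing a single edge would contradict the concentration of $\sigma_k$.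

**Proposition 8.** Let $K=\lfloor n^{\eta/4}\rfloor$. For $n$ large and $\alpha\ge\alpha_n+\frac12n^{-\eta/4}$: $\Pr[{\rm MinM}(H(n,\alpha))\le K]\le Cn^{-5\eta/4}$.

*Proof.* **Step 1: consecutive means are close.** Let $k<K$, $D_k=a_{k+1}-a_k\ge0$, $x=D_k/4$, and suppose $x>0$. Let $C$ be the constant of Proposition 2. We claim $x\le C'((k+2)n^{-2\eta})^{1/3}$.

If $x^2<2C(k+2)n^{-2\eta}$, then $x\le C'((k+2)n^{-2\eta})^{1/2}\le C'((k+2)n^{-2\eta})^{1/3}$, as $(k+2)n^{-2\eta}\le1$ for large $n$.

Otherwise Proposition 2, for budget $k+1$ and $y=x$, gives $\Pr[{\rm MinM}(H(n,a_{k+1}-x))\le k+1]\ge\frac12$. Thin the edges from time $a_{k+1}-x$ to time $a_{k+1}-2x=a_k+2x$. Each edge is removed with probability $\frac x{a_{k+1}-x}\ge\frac xA$. If MinM equals $k+1$ before thinning, removing one given mono edge of an optimal coloring brings it down to at most $k$. So $\Pr[\sigma_k>a_k+2x]\ge\frac x{2A}$. By Proposition 2 this probability is at most $C(k+1)n^{-2\eta}/(4x^2)$. Hence $x^3\le C'(k+1)n^{-2\eta}$, and the claim follows after adjusting $C'$.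

**Step 2: summation.** We get $a_K-a_0\le CK^{4/3}n^{-2\eta/3}\le Cn^{-\eta/3}$. For $\alpha=\alpha_n+\frac12n^{-\eta/4}$, where $\alpha_n=a_0$, we have $\alpha-a_K\ge\frac14n^{-\eta/4}$ for large $n$, so
$$\Pr[\sigma_K>\alpha]\le16\,C(K+1)n^{-2\eta}n^{\eta/2}\le C'n^{-5\eta/4}.$$
Larger $\alpha$ follow by monotonicity. $\square$

**Proof of Theorem C.** ${\rm MinM}(G,F)$ is monotone in $G$, so it suffices to treat $c=c_n\mp n^{-\gamma}$, which lies in a compact subset of $(0,\infty)$. Let $\gamma>0$ be sufficiently small, in particular $\gamma<\min(\eta/4,\varepsilon_0/2)$. Since $\lambda=c^s/\mathrm{aut}(F)$, $\alpha_n=c_n^s/\mathrm{aut}(F)$ and $c_n\to c^*>0$, there is a constant $b>0$ with $|\lambda-\alpha_n|\ge bn^{-\gamma}$ at these two values.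

**Step 1: the lower side, $\lambda\le\alpha_n-bn^{-\gamma}$.** Put $\alpha=\lambda+\frac b3n^{-\gamma}$ and $\alpha'=\alpha_n-\frac b3n^{-\gamma}$, so $\alpha'-\alpha\ge\frac b3n^{-\gamma}$. For $\gamma$ small, $\alpha$ satisfies the condition of (10) for large $n$. By (10) and (11),
$$\Pr[{\rm MinM}(G,F)=0]\ge P_n(\alpha')-Cn^{\gamma-\varepsilon_0}-O(n^{-\varepsilon_0}+n^{-\varepsilon_2}),$$
and $P_n(\alpha')\ge1-Cn^{2\gamma-2\eta}$ by Proposition 2. For $\gamma$ small and $n$ large the total is at least $1-n^{-\gamma}$.

**Step 2: the upper side, $\lambda\ge\alpha_n+bn^{-\gamma}$.** Choose $\delta=b'n^{-\gamma}$ with $b'>0$ small enough that $(1-\delta)\lambda\ge\alpha_n+\frac b2n^{-\gamma}$. As $\gamma<\varepsilon_0/2$, we have $\delta\ge C_9n^{-\varepsilon_0/2}$ for large $n$, and Lemma 7 applies. Let $\alpha=\alpha_n+\frac b4n^{-\gamma}$, which is at least $\alpha_n+\frac12n^{-\eta/4}$ for large $n$. Apply (13) with $\pi=(1-\delta)p^s$, for which $\pi/\mathrm{aut}(F)=(1-\delta)\lambda n^{1-r}\ge\alpha n^{1-r}$.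

Domination concerns sets, while MinM counts edges with multiplicity. Let $X$ be the excess multiplicity of $r$-sets in $H^{\rm dist}$, that is, the number of edges minus the number of distinct $r$-sets occurring; $\mathbb EX=O(n^rn^{2-2r})=O(n^{-1})$. A coloring optimal for $\mathcal B$ has at most $\mu(\mathcal B)$ mono $r$-sets in $H^{\rm dist}$, so in the coupling
$${\rm MinM}(H(n,\alpha))\le\mu(\mathcal B)+|H^{\rm rep}|+X .$$
Hence, by Proposition 8 and Markov's inequality, $\Pr[\mu(\mathcal B)\le K/2]\le Cn^{-5\eta/4}+O(1/K)$, while $\Pr[W>K/4]=O(1/K)$ by Lemma 7. Since ${\rm MinM}(G,F)\ge\mu(\mathcal B)-W$, we get ${\rm MinM}(G,F)\ge K/4\ge n^\gamma$ with probability at least $1-O(n^{-\eta/4})\ge1-n^{-\gamma}$ for large $n$. $\square$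

**Remark.** It is not claimed that $m(F,c)>0$ immediately above $c^*$; what Theorem C gives there is ${\rm MinM}\ge n^\gamma$.
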